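\title{Loss of one component in critical Schr\"odinger systems under strong competition in dimensions four and five}

\begin{abstract}
We study positive least energy solutions of a system of two Schr\"odinger equations with critical Sobolev exponent in a smooth bounded domain of $\mathbb{R}^N$ as the coupling constant tends to $-\infty$. It is known that, along a subsequence, either both components converge strongly to a segregated pair, or one component converges to a ground state of the scalar problem while the other converges weakly to zero, and that the second behavior is impossible for $N\ge 6$. We prove that it does occur for $N=4$ and $N=5$: on every domain it is the only possible behavior when the linear coefficient of one equation is close enough to zero. The proof reduces the question to a minimization problem for pairs with disjoint supports and combines two quantitative lower bounds, one for the energy of a function that vanishes on a set of given measure and one for the Sobolev deficit of a function with small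 support. The dimension enters through the inequality $\frac{N(N-2)}{2(N-1)}<2$. We also describe the outcome in terms of two thresholds and give data for which the phases separate.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The system and the question}

Let $N\ge 4$, let $\Omega\subset\mathbb{R}^N$ be a smooth bounded domain, and let $\Lambda(\Omega)$ be the first Dirichlet eigenvalue of $-\Delta$ on $\Omega$. Put $2^*=\frac{2N}{N-2}$ and $p=\frac{2^*}{2}=\frac{N}{N-2}$. Throughout the paper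
\begin{equation}\label{eq:hyp}
-\Lambda(\Omega)<\lambda_1,\lambda_2<0,\qquad \mu_1,\mu_2>0,\qquad \beta<0 .
\end{equation}
We consider the system
\begin{equation}\label{eq:system}
\begin{cases}
-\Delta u+\lambda_1u=\mu_1|u|^{2^*-2}u+\beta|u|^{p-2}u\,|v|^p & \text{in }\Omega,\\
-\Delta v+\lambda_2v=\mu_2|v|^{2^*-2}v+\beta|v|^{p-2}v\,|u|^p & \text{in }\Omega,
\end{cases}
\end{equation}
for $(u,v)\in H=H^1_0(\Omega)\times H^1_0(\Omega)$. Its solutions are the critical points of
\begin{align*}
E_\beta(u,v)={}&\frac12\int_\Omega\big(|\nabla u|^2+\lambda_1u^2+|\nabla v|^2+\lambda_2v^2\big)\,dx\\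
&-\frac1{2^*}\int_\Omega\big(\mu_1|u|^{2^*}+2\beta|u|^p|v|^p+\mu_2|v|^{2^*}\big)\,dx .
\end{align*}
A solution $(u,v)$ is \emph{nontrivial} if $u\not\equiv0$ and $v\not\equiv0$, and \emph{positive} if $u>0$ and $v>0$ in $\Omega$. It is a \emph{least energy solution} if it is nontrivial and $E_\beta(u,v)\le E_\beta(\tilde u,\tilde v)$ for every nontrivial solution $(\tilde u,\tilde v)\in H$, of any sign. For an open set $A\subset\Omega$ and $i=1,2$ we call
\[
-\Delta w+\lambda_iw=\mu_i|w|^{2^*-2}w,\qquad w\in H^1_0(A),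
\]
the \emph{$i$-th scalar problem on $A$}.

Since $\beta<0$, the coupling adds $\frac{2|\beta|}{2^*}\int_\Omega|u|^p|v|^p$ to the energy. This is a penalty for overlap, and as $\beta\to-\infty$ it pushes the two components apart. The following facts about this limit are known.

\begin{theorem}[known results]\label{thm:known}
Let $N\ge4$. For every $\beta<0$ the system \eqref{eq:system} has a positive least energy solution. Let $\beta_n\to-\infty$ and let $(u_n,v_n)$ be a positive least energy solution for $\beta=\beta_n$. Then $\int_\Omega\beta_nu_n^pv_n^p\,dx\to0$ and, along a subsequence, one of the following holds.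
\begin{itemize}
\item[(A1)] $u_n\to u_\infty$ strongly and $v_n\rightharpoonup0$ weakly in $H^1_0(\Omega)$, where $u_\infty$ is a positive least energy solution of the first scalar problem on $\Omega$.
\item[(A2)] $v_n\to v_\infty$ strongly and $u_n\rightharpoonup0$ weakly in $H^1_0(\Omega)$, where $v_\infty$ is a positive least energy solution of the second scalar problem on $\Omega$.
\item[(A3)] $(u_n,v_n)\to(u_\infty,v_\infty)$ strongly in $H$, where $u_\infty v_\infty\equiv0$, $u_\infty,v_\infty\in C(\overline\Omega)$, $u_\infty$ is a positive least energy solution of the first scalar problem on $\{u_\infty>0\}$, $v_\infty$ is a positive least energy solution of the second scalar problem on $\{v_\infty>0\}$, both sets are connected domains, and $\{v_\infty>0\}=\Omega\setminus\overline{\{u_\infty>0\}}$.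
\end{itemize}
If $N\ge6$, then neither \textup{(A1)} nor \textup{(A2)} can hold.
\end{theorem}

In (A3) the two phases share the domain. In (A1) the first component takes all of it. The second component cannot simply fade away: testing its equation with $v_n$ and dropping the coupling term, which has a favorable sign, gives $\int(|\nabla v_n|^2+\lambda_2v_n^2)\le\mu_2\int v_n^{2^*}$, and the Sobolev inequality then bounds $\int v_n^{2^*}$ from below independently of $n$. With a subcritical exponent in place of $2^*$ the compactness of the Sobolev embedding would make this incompatible with $v_n\rightharpoonup0$. Alternatives (A1) and (A2) are therefore an effect of the critical exponent, and it is natural to ask whether they are real. The question that we answer comes from the paper of Chen and Zou \cite{CZ}.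

\medskip
\noindent\textbf{Question.} \emph{Decide, separately for $N=4$ and for $N=5$, whether for all $\Omega$, $\lambda_1,\lambda_2$, $\mu_1,\mu_2$, all $\beta_n\to-\infty$ and all positive least energy solutions $(u_n,v_n)$, no subsequence satisfies \textup{(A1)} or \textup{(A2)}.}
\medskip

For fixed data $\Omega,\lambda_1,\lambda_2,\mu_1,\mu_2$ we say that an alternative \emph{never occurs} if for all $\beta_n\to-\infty$ and all positive least energy solutions $(u_n,v_n)$ no subsequence satisfies it, and that \emph{only} one alternative \emph{occurs} if the other two never occur. In the latter case Theorem~\ref{thm:known} shows that such sequences exist and that each of their subsequences has a further subsequence satisfying the remaining alternative. The answer to the question is negative in both dimensions.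

\begin{theorem}\label{thm:A}
Let $N\in\{4,5\}$. For every smooth bounded domain $\Omega\subset\mathbb{R}^N$, every $\lambda_1\in(-\Lambda(\Omega),0)$ and all $\mu_1,\mu_2>0$ there is $\lambda_*\in(0,\Lambda(\Omega))$ such that only \textup{(A1)} occurs for every $\lambda_2\in(-\lambda_*,0)$. Symmetrically, only \textup{(A2)} occurs if $\lambda_2$ is fixed and $|\lambda_1|$ is small.
\end{theorem}

For instance, (A1) occurs when $\Omega$ is a ball, $\mu_1=\mu_2=1$, $\lambda_1\in(-\Lambda(\Omega),0)$ is arbitrary and $\lambda_2<0$ is close enough to $0$.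

\subsection{Three energy levels}

We write $|\cdot|_s$ for the $L^s$ norm, $|A|$ for the measure of a set $A$, and $\omega_N$ for the volume of the unit ball. Functions in $H^1_0(\Omega)$ are extended by zero to $\mathbb{R}^N$, and $S$ is the best constant in the Sobolev inequality $S|w|_{2^*}^2\le|\nabla w|_2^2$ on $\mathbb{R}^N$. For $i=1,2$ let
\[
q_i(w)=\int_\Omega\big(|\nabla w|^2+\lambda_iw^2\big),\qquad J_i(w)=\frac12q_i(w)-\frac{\mu_i}{2^*}|w|_{2^*}^{2^*},\qquad Q_i(w)=\frac{q_i(w)}{|w|_{2^*}^2}.
\]
By \eqref{eq:hyp} and the Poincar\'e inequality,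
\begin{equation}\label{eq:coercive}
\Big(1-\frac{|\lambda_i|}{\Lambda(\Omega)}\Big)|\nabla w|_2^2\le q_i(w)\le|\nabla w|_2^2\qquad\text{for } w\in H^1_0(\Omega),
\end{equation}
so $q_i^{1/2}$ is an equivalent Hilbert norm and $S_i:=\inf_{w\ne0}Q_i(w)>0$. For $w\ne0$ the function $t\mapsto J_i(tw)$ has a unique critical point $t>0$, a maximum, characterized by $tw\in\mathcal{N}_i$, where
\[
\mathcal{N}_i=\{w\in H^1_0(\Omega)\setminus\{0\}:\ q_i(w)=\mu_i|w|_{2^*}^{2^*}\}
\]
is the Nehari set. Inserting $t^{2^*-2}=q_i(w)/(\mu_i|w|_{2^*}^{2^*})$ and using $\frac12-\frac1{2^*}=\frac1N$ and $\frac2{2^*-2}=\frac{N-2}2$, we get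
\[
I_i(w):=\max_{t>0}J_i(tw)=\frac1N\,\mu_i^{-\frac{N-2}2}Q_i(w)^{N/2},\qquad I_i=J_i=\frac1Nq_i\ \text{ on }\mathcal{N}_i .
\]
The functional $I_i$ measures the energy of the shape of $w$, regardless of its amplitude, and $I_i(|w|)=I_i(w)$. Put
\[
b_i=\frac1N\mu_i^{-\frac{N-2}2}S_i^{N/2}=\inf_{w\ne0}I_i(w),\qquad \sigma_i=\frac1N\mu_i^{-\frac{N-2}2}S^{N/2}.
\]
We shall see that $b_i$ is the least energy of the $i$-th scalar problem on $\Omega$, that $\sigma_i$ is a lower bound for the energy of a component that tends weakly to zero, and that $b_i<\sigma_i$. A pair $(u,v)$ with $u,v\in H^1_0(\Omega)\setminus\{0\}$ and $uv=0$ a.e.\ is called \emph{segregated}. The three levels that govern the limit are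
\[
T_1=b_1+\sigma_2,\qquad T_2=\sigma_1+b_2,\qquad m_\infty=\inf\{I_1(u)+I_2(v):\ (u,v)\text{ segregated}\}.
\]
Proposition~\ref{prop:limit} shows that the least energies converge to $m_\infty\le\min\{T_1,T_2\}$, that (A1) forces $m_\infty=T_1$, that (A2) forces $m_\infty=T_2$, and that (A3) forces $m_\infty$ to be attained. The parameter $\beta$ has disappeared from the problem. This leads to two thresholds. For fixed $\Omega,\mu_1,\mu_2$, with $\sup\emptyset=0$, let
\begin{align*}
\tau_1(\lambda_1)&=\sup\{\ell\in(0,\Lambda(\Omega)):\ m_\infty=T_1\text{ for }\lambda_2=-\ell\},\\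
\tau_2(\lambda_2)&=\sup\{\ell\in(0,\Lambda(\Omega)):\ m_\infty=T_2\text{ for }\lambda_1=-\ell\}.
\end{align*}

\begin{theorem}\label{thm:B}
Let $N\ge4$ and fix $\Omega,\mu_1,\mu_2$.
\begin{itemize}
\item[(i)] If $|\lambda_2|<\tau_1(\lambda_1)$, then only \textup{(A1)} occurs.
\item[(ii)] If $|\lambda_2|>\tau_1(\lambda_1)$, then \textup{(A1)} never occurs.
\item[(iii)] If $|\lambda_1|<\tau_2(\lambda_2)$, then only \textup{(A2)} occurs; if $|\lambda_1|>\tau_2(\lambda_2)$, then \textup{(A2)} never occurs.
\item[(iv)] If $|\lambda_2|>\tau_1(\lambda_1)$ and $|\lambda_1|>\tau_2(\lambda_2)$, then only \textup{(A3)} occurs.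
\end{itemize}
For $N=4,5$ one always has $\tau_1(\lambda_1)>0$ and $\tau_2(\lambda_2)>0$. If $\mu_1=\mu_2$, then $\tau_1(\lambda_1)\le|\lambda_1|$.
\end{theorem}

The equality cases $|\lambda_2|=\tau_1(\lambda_1)$ and $|\lambda_1|=\tau_2(\lambda_2)$ are not decided here. The last theorem shows that phase separation does take place for other data.

\begin{theorem}\label{thm:C}
\begin{itemize}
\item[(i)] Let $N=5$. For all $\Omega,\mu_1,\mu_2$ we have $\tau_1(\lambda_1)\to0$ as $\lambda_1\downarrow-\Lambda(\Omega)$ and $\tau_2(\lambda_2)\to0$ as $\lambda_2\downarrow-\Lambda(\Omega)$. Hence only \textup{(A3)} occurs for $(\lambda_1,\lambda_2)$ near $(-\Lambda(\Omega),-\Lambda(\Omega))$.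
\item[(ii)] For every $N\ge4$ there are $\Omega$, $\lambda_1=\lambda_2$ and $\mu_1=\mu_2$ for which only \textup{(A3)} occurs.
\end{itemize}
\end{theorem}

\subsection{What to expect, and the plan of the proof}

For each fixed $\beta<0$ and every $N\ge4$ the least energy lies strictly below $\min\{T_1,T_2\}$ (Proposition~\ref{prop:nehari}), and this margin is what prevents the loss of a component in a minimizing sequence. Together with the result for $N\ge6$, this suggests that only (A3) occurs. The margin, however, is obtained from a concentrated second component that overlaps the first one, and the price of the overlap grows with $|\beta|$. In the limit no overlap is allowed: to get below $T_1$, a segregated pair has to pay for a hole in the first component and for squeezing the second component into that hole, out of a gain proportional to $|\lambda_2|$. Section~\ref{sec:model} computes this balance for an explicit two-parameter family and shows why it tips between $N=5$ and $N=6$. After the reduction to $m_\infty$ in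 Section~\ref{sec:reduction}, Sections~\ref{sec:hole} and~\ref{sec:support} prove that every segregated pair pays at least the costs seen in that family. Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:A}, \ref{sec:B} and~\ref{sec:C}. From Theorem~\ref{thm:known} the proofs use the existence statement and the trichotomy.

\section{The scalar problem}\label{sec:scalar}

We write $d(x)=\operatorname{dist}(x,\partial\Omega)$. If $f\in C^1(\overline\Omega)$ vanishes on $\partial\Omega$, then integrating along the segment from $x$ to a nearest boundary point gives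
\begin{equation}\label{eq:lip}
|f(x)|\le|\nabla f|_\infty\, d(x),\qquad x\in\Omega .
\end{equation}
Three standard facts are used repeatedly.

\emph{Sobolev extremals.} Let $U(y)=(1+|y|^2)^{-(N-2)/2}$ and $U_{\varepsilon,x}(y)=\varepsilon^{-(N-2)/2}U((y-x)/\varepsilon)$ for $\varepsilon>0$, $x\in\mathbb{R}^N$. The norms $|\nabla U_{\varepsilon,x}|_2$ and $|U_{\varepsilon,x}|_{2^*}$ do not depend on $\varepsilon,x$; one has $-\Delta U_{\varepsilon,x}=N(N-2)U_{\varepsilon,x}^{2^*-1}$, hence $|\nabla U|_2^2=N(N-2)|U|_{2^*}^{2^*}$; and equality holds in the Sobolev inequality exactly for the functions $aU_{\varepsilon,x}$, $a\in\mathbb{R}$.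

\emph{The Brezis--Lieb lemma.} If $(w_k)$ is bounded in $L^s$, $1<s<\infty$, and $w_k\to w$ a.e., then $|w_k|_s^s-|w_k-w|_s^s\to|w|_s^s$; moreover $w_k\rightharpoonup w$ in $L^s$. A weakly convergent sequence in $H^1_0(\Omega)$ converges in $L^2$ by Rellich's theorem, and a.e.\ along a subsequence.

\emph{Regularity.} If $g\in L^s(\Omega)$ with $N<s<\infty$, the solution $h\in H^1_0(\Omega)$ of $-\Delta h=g$ satisfies $\|h\|_{C^1(\overline\Omega)}\le C\|h\|_{W^{2,s}(\Omega)}\le C|g|_s$, and $h\in C^2(\Omega)$ if $g$ is Lipschitz. If $w\in H^1_0(\Omega)$ solves $-\Delta w=aw$ with $a\in L^{N/2}(\Omega)$, then $w\in L^s(\Omega)$ for all $s<\infty$ (Brezis--Kato).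

We begin with the observation that $I_i$, which is bounded below on all of $H^1_0(\Omega)\setminus\{0\}$, can replace $J_i$ restricted to $\mathcal{N}_i$.

\begin{lemma}\label{lem:C2}
The functional $I_i$ is of class $C^2$ on $H^1_0(\Omega)\setminus\{0\}$, and $I_i'(u)=J_i'(u)$ for $u\in\mathcal{N}_i$. For $K>0$ let $X_K=\{w:\ |\nabla w|_2\le K,\ |w|_{2^*}\ge1/K\}$. There is $C_K$, depending on $K,N,\Omega,\lambda_i,\mu_i$, such that
\[
I_i(w+e)\le I_i(w)+I_i'(w)e+C_K|\nabla e|_2^2
\]
whenever the segment from $w$ to $w+e$ lies in $X_K$.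
\end{lemma}

\begin{proof}
We have $I_i(w)=F\big(q_i(w),|w|_{2^*}^{2^*}\big)$ with $F(a,b)=\frac1N\mu_i^{-(N-2)/2}a^{N/2}b^{-(N-2)/2}$, which is smooth on $(0,\infty)^2$. Since $2^*>2$, the functional $|w|_{2^*}^{2^*}$ is $C^2$ with second derivative $2^*(2^*-1)\int|w|^{2^*-2}\varphi\psi$; by the H\"older and Sobolev inequalities its first two derivatives, like those of $q_i$, are bounded on bounded sets. On $X_K$ the arguments of $F$ stay in the compact set $[S_iK^{-2},K^2]\times[K^{-2^*},S^{-p}K^{2^*}]$. So $I_i''$ is bounded on $X_K$, and Taylor's formula gives the inequality. Finally, $I_i-J_i\ge0$ with equality on $\mathcal{N}_i$, so its derivative vanishes there.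
\end{proof}

Fix once and for all $\zeta\in C_c^\infty(B_1(0))$ with $0\le\zeta\le1$ and $\zeta=1$ on $B_{1/2}(0)$. For $B_r(x_0)\subset\Omega$ and $0<\varepsilon\le r/2$, the \emph{truncated bubble} is
\[
V_{\varepsilon,r,x_0}(y)=\zeta\Big(\frac{y-x_0}r\Big)U_{\varepsilon,x_0}(y)\in H^1_0(B_r(x_0)).
\]
For $t\ge2$ put $L_N(t)=1$ if $N\ge5$ and $L_4(t)=\log(t/2)$.

\begin{lemma}\label{lem:bubble}
There are $c,C>0$, depending only on $N$ and $\mu_i$, such that $V=V_{\varepsilon,r,x_0}$ satisfies
\begin{equation}\label{eq:bubble}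
I_i(V)\le\sigma_i+C\Big(\frac\varepsilon r\Big)^{N-2}-c\,|\lambda_i|\,\varepsilon^2L_N\Big(\frac r\varepsilon\Big),\qquad 0<\varepsilon\le\frac r2 .
\end{equation}
For fixed $r$, $q_i(V)\to|\nabla U|_2^2$ and $|V|_{2^*}\to|U|_{2^*}$ as $\varepsilon\to0$. Moreover $b_i<\sigma_i$, that is, $S_i<S$.
\end{lemma}

\begin{proof}
Write $U_\varepsilon=U_{\varepsilon,x_0}$, $\zeta_r=\zeta((\cdot-x_0)/r)$ and $\rho=\varepsilon/r\le\frac12$. The identity $|\nabla(\zeta_rU_\varepsilon)|^2=\nabla U_\varepsilon\cdot\nabla(\zeta_r^2U_\varepsilon)+U_\varepsilon^2|\nabla\zeta_r|^2$ and the equation for $U_\varepsilon$ give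
\[
|\nabla V|_2^2=N(N-2)\int\zeta_r^2U_\varepsilon^{2^*}+\int U_\varepsilon^2|\nabla\zeta_r|^2 .
\]
From $U_\varepsilon(y)\le\varepsilon^{(N-2)/2}|y-x_0|^{-(N-2)}$ we obtain
\[
\int U_\varepsilon^2|\nabla\zeta_r|^2\le Cr^{-2}\,\varepsilon^{N-2}r^{-2(N-2)}\,r^N=C\rho^{N-2},\qquad \int_{|y-x_0|>r/2}U_\varepsilon^{2^*}\le C\rho^N .
\]
Therefore $|\nabla V|_2^2=|\nabla U|_2^2+O(\rho^{N-2})$ and $|V|_{2^*}^{2^*}=|U|_{2^*}^{2^*}+O(\rho^N)$. Since $\int_{|y|<1}U^{2^*}\le|V|_{2^*}^{2^*}\le|U|_{2^*}^{2^*}$, the quotient $P=|\nabla V|_2^2/|V|_{2^*}^2$ satisfies $S\le P\le S+C\rho^{N-2}$. Next,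
\[
|V|_2^2\ge\varepsilon^2\int_{|y|<r/(2\varepsilon)}(1+|y|^2)^{-(N-2)}\,dy\ge c\,\varepsilon^2L_N(r/\varepsilon):
\]
for $N\ge5$ keep only $|y|<1$; for $N=4$ use $s^3(1+s^2)^{-2}\ge\frac1{4s}$ for $s\ge1$. Hence $G:=|\lambda_i|\,|V|_2^2/|V|_{2^*}^2\ge c|\lambda_i|\varepsilon^2L_N(r/\varepsilon)$, and $0<Q_i(V)=P-G\le P$ yields
\[
Q_i(V)^{N/2}\le P^{\frac N2-1}(P-G)\le P^{N/2}-S^{\frac N2-1}G\le S^{N/2}+C\rho^{N-2}-S^{\frac N2-1}G ,
\]
which is \eqref{eq:bubble}. For $t\ge1$, splitting the integral at $|y|=1$,
\begin{equation}\label{eq:logint}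
\int_{|y|<t}(1+|y|^2)^{-N/2}\,dy\le\omega_N+N\omega_N\log t .
\end{equation}
As $N-2\ge N/2$, this gives $|V|_2^2\le\varepsilon^2(\omega_N+N\omega_N\log(r/\varepsilon))\to0$, and the two limits follow. Finally, for fixed $r$ and small $\varepsilon$ the negative term in \eqref{eq:bubble} dominates: $\varepsilon^{N-2}=o(\varepsilon^2)$ if $N\ge5$, and $L_4(r/\varepsilon)\to\infty$ if $N=4$. So $b_i\le I_i(V)<\sigma_i$.
\end{proof}

The gap $S_i<S$, which comes from $\lambda_i<0$ and $N\ge4$, restores compactness at the lowest level. We call $u\in\mathcal{N}_i$ with $u\ge0$ and $J_i(u)=b_i$ a \emph{ground state} of the $i$-th scalar problem.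

\begin{lemma}\label{lem:compact}
\begin{itemize}
\item[(a)] If $|w_k|_{2^*}=1$ and $Q_i(w_k)\to S_i$, a subsequence converges strongly in $H^1_0(\Omega)$. In particular $S_i$ is attained and ground states exist.
\item[(b)] Every ground state solves the $i$-th scalar problem on $\Omega$, belongs to $C^1(\overline\Omega)$, vanishes on $\partial\Omega$ and is positive in $\Omega$. The number $b_i$ is the least energy of that problem.
\item[(c)] If $0\le u_k\in\mathcal{N}_i$ and $J_i(u_k)\to b_i$, a subsequence converges strongly in $H^1_0(\Omega)$ to a ground state.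
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:coercive} the sequence is bounded; let $w_k\rightharpoonup w$ weakly, in $L^2$ and a.e.\ along a subsequence. Put $a=|w|_{2^*}$ and $a_k=|w_k-w|_{2^*}$. Then
\begin{equation}\label{eq:split}
S_i+o(1)=q_i(w)+|\nabla(w_k-w)|_2^2\ge S_ia^2+Sa_k^2=S_i(a^2+a_k^2)+(S-S_i)a_k^2 .
\end{equation}
By the Brezis--Lieb lemma $a^{2^*}+a_k^{2^*}\to1$, and $a^2+a_k^2\ge(a^{2^*}+a_k^{2^*})^{2/2^*}$ because $2/2^*<1$. So $(S-S_i)a_k^2\to0$, hence $a_k\to0$, $a=1$ and $q_i(w)\ge S_i$. The first equality in \eqref{eq:split} now gives $|\nabla(w_k-w)|_2\to0$. The multiple of $|w|$ that lies in $\mathcal{N}_i$ is a ground state.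

(b) A ground state $u$ minimizes $I_i$, so $J_i'(u)=I_i'(u)=0$ by Lemma~\ref{lem:C2}. Thus $-\Delta u=au$ with $a=\mu_iu^{2^*-2}-\lambda_i\in L^{N/2}(\Omega)$, because $(2^*-2)\frac N2=2^*$. The regularity facts give $u\in L^s$ for all $s<\infty$, then $u\in C^1(\overline\Omega)$, and then $u\in C^2(\Omega)$, since $\mu_iu^{2^*-1}+|\lambda_i|u$ is Lipschitz. As $-\Delta u\ge0$, $u\ge0$, $u\not\equiv0$ and $\Omega$ is connected, the strong maximum principle gives $u>0$. Every nonzero solution lies in $\mathcal{N}_i$, where $J_i\ge b_i$.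

(c) Here $\mu_i|u_k|_{2^*}^{2^*}=NJ_i(u_k)\to Nb_i>0$, and (a) applies to $u_k/|u_k|_{2^*}$. The limit is nonnegative, lies in $\mathcal{N}_i$ and has energy $b_i$.
\end{proof}

The components of a solution of \eqref{eq:system} satisfy only one half of the Nehari identity. This half suffices for lower bounds.

\begin{lemma}\label{lem:lower}
Let $w_n\in H^1_0(\Omega)\setminus\{0\}$ satisfy $q_i(w_n)\le\mu_i|w_n|_{2^*}^{2^*}$. Then $\frac1Nq_i(w_n)\ge b_i$ for all $n$. If moreover $w_n\rightharpoonup0$, then $\liminf\frac1Nq_i(w_n)\ge\sigma_i$.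
\end{lemma}

\begin{proof}
Recall $2^*=2p$, $\frac1{p-1}=\frac{N-2}2$ and $\frac p{p-1}=\frac N2$. From $q_i(w_n)\le\mu_iS_i^{-p}q_i(w_n)^p$ we get $q_i(w_n)\ge\mu_i^{-(N-2)/2}S_i^{N/2}=Nb_i$. If $w_n\rightharpoonup0$, then $|w_n|_2\to0$, so $A_n:=|\nabla w_n|_2^2=q_i(w_n)+o(1)$ and $A_n\le\mu_iS^{-p}A_n^p+o(1)$. Since $A_n\ge Nb_i>0$, division by $A_n$ gives $\liminf A_n\ge\mu_i^{-(N-2)/2}S^{N/2}=N\sigma_i$.
\end{proof}

\section{A bubble in a hole at the boundary}\label{sec:model}

The simplest way to approach the level $T_1=b_1+\sigma_2$ by segregated pairs is to cut a small hole in a ground state $u_0$ of the first problem and to place a truncated bubble in the hole. For a point $\xi$ and $R>0$ let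
\[
\chi_{R,\xi}(y)=1-\zeta\Big(\frac{y-\xi}{2R}\Big),
\]
so that $\chi_{R,\xi}=0$ on $B_R(\xi)$, $\chi_{R,\xi}=1$ off $B_{2R}(\xi)$ and $|\nabla\chi_{R,\xi}|\le C/R$. At an interior point $\xi$, where $u_0(\xi)>0$, the removed piece $(1-\chi_{R,\xi})u_0$ has a gradient bounded only by $C/R$, and the resulting bound for its Dirichlet integral is $CR^{N-2}$. At a boundary point $u_0$ is already of size $R$ on the hole, and the bound improves to $CR^N$.

\begin{proposition}\label{prop:model}
There are $R_0\in(0,1]$ and $c,C>0$, independent of $\lambda_2$, such that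
\begin{equation}\label{eq:model}
m_\infty\le T_1+C\Big(R^N+\Big(\frac\varepsilon R\Big)^{N-2}\Big)-c\,|\lambda_2|\,\varepsilon^2L_N\Big(\frac R{2\varepsilon}\Big)
\end{equation}
for $0<R\le R_0$ and $0<\varepsilon\le R/4$. Consequently $m_\infty\le\min\{T_1,T_2\}$.
\end{proposition}

\begin{proof}
Let $\xi\in\partial\Omega$, let $\nu$ be the inner unit normal at $\xi$, and put $u_R=\chi_{R,\xi}u_0$ and $e_R=u_0-u_R$. With $M=|\nabla u_0|_\infty$, \eqref{eq:lip} gives $u_0\le2MR$ on $\Omega\cap B_{2R}(\xi)$. Hence $|\nabla e_R|\le M+\frac CR\,2MR\le C$ on this set, $e_R=0$ elsewhere, and $|\nabla e_R|_2^2\le CR^N$. For small $R$ the segment from $u_0$ to $u_R$ lies in a fixed set $X_K$, and $I_1'(u_0)=0$, so Lemma~\ref{lem:C2} gives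
\begin{equation}\label{eq:holeupper}
I_1(u_R)\le b_1+CR^N .
\end{equation}
Since $\partial\Omega$ is smooth, for small $R$ the ball $B_{R/2}(x_R)$ with $x_R=\xi+\frac R2\nu$ lies in $\Omega$; it also lies in $B_R(\xi)$, where $u_R=0$. So $(u_R,V_{\varepsilon,R/2,x_R})$ is segregated, and \eqref{eq:model} is the sum of \eqref{eq:holeupper} and \eqref{eq:bubble} with $r=R/2$. Letting $\varepsilon\to0$ and then $R\to0$ gives $m_\infty\le T_1$; exchanging the indices gives $m_\infty\le T_2$.
\end{proof}

The estimate \eqref{eq:model} contains two costs and one gain. A large hole is expensive for the first component, a small hole is expensive for the bubble, and the best radius balances the two. In dimension five the costs are $R^5$ and $(\varepsilon/R)^3$; they are equal when $R^8=\varepsilon^3$, and then both equal $\varepsilon^{15/8}$, which for small $\varepsilon$ exceeds the gain $|\lambda_2|\varepsilon^2$. In dimension four, $R^4=(\varepsilon/R)^2$ gives $R=\varepsilon^{1/3}$ and the cost $\varepsilon^{4/3}$, against a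 gain of at most $|\lambda_2|\varepsilon^2\log(1/\varepsilon)$. In dimension six, $R^6=(\varepsilon/R)^4$ gives $R=\varepsilon^{2/5}$ and the cost $\varepsilon^{12/5}$, which is now smaller than the gain. In general, let
\[
\theta=\frac{N-2}{2N-2},\qquad \gamma=N\theta=(1-\theta)(N-2)=\frac{N(N-2)}{2(N-1)} .
\]
If $R\ge\varepsilon^\theta$ then $R^N\ge\varepsilon^\gamma$, and if $R<\varepsilon^\theta$ then $(\varepsilon/R)^{N-2}>\varepsilon^\gamma$. Therefore
\begin{equation}\label{eq:balance}
R^N+\Big(\frac\varepsilon R\Big)^{N-2}\ge\varepsilon^\gamma\qquad\text{for all }R,\varepsilon>0,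
\end{equation}
and the left side equals $2\varepsilon^\gamma$ for $R=\varepsilon^\theta$. Now $\gamma<2$ is equivalent to $N^2-6N+4<0$, that is, for $N\ge4$, to $N\le5$; and $\gamma>2$ for $N\ge6$.

For $N\ge6$ the choice $R=\varepsilon^\theta$ with $\varepsilon$ small makes \eqref{eq:model} read $m_\infty\le T_1+2C\varepsilon^\gamma-c|\lambda_2|\varepsilon^2<T_1$ for every $\lambda_2$, and likewise $m_\infty<T_2$. In view of Proposition~\ref{prop:limit} below, this agrees with the last statement of Theorem~\ref{thm:known}. For $N=4,5$ and small $|\lambda_2|$, \eqref{eq:balance} shows that the right side of \eqref{eq:model} exceeds $T_1$ for all admissible $R$ and $\varepsilon$. This is only a statement about an upper bound for one family of pairs. To prove Theorem~\ref{thm:A} we must reverse \eqref{eq:model} for \emph{all} segregated pairs, with $R$ and $\varepsilon$ read off from an arbitrary second component.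

\section{Reduction to segregated pairs}\label{sec:reduction}

To compare the energy of a least energy solution with that of a segregated pair, which is not a solution, we need a variational characterization over a set that contains both. We equip $H$ with the norm $\|(u,v)\|^2=q_1(u)+q_2(v)$ and put
\begin{align*}
G_1(u,v)&=E_\beta'(u,v)(u,0)=q_1(u)-\mu_1|u|_{2^*}^{2^*}+|\beta|\int_\Omega|u|^p|v|^p,\\
G_2(u,v)&=E_\beta'(u,v)(0,v)=q_2(v)-\mu_2|v|_{2^*}^{2^*}+|\beta|\int_\Omega|u|^p|v|^p,
\end{align*}
\[
\mathcal{M}_\beta=\{(u,v)\in H:\ u\ne0,\ v\ne0,\ G_1(u,v)=G_2(u,v)=0\},\qquad m_\beta=\inf_{\mathcal{M}_\beta}E_\beta .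
\]
Since $p>1$, the function $(a,b)\mapsto|a|^p|b|^p$ is $C^1$ with gradient bounded by $C(|a|+|b|)^{2^*-1}$. So $E_\beta,G_1,G_2$ are $C^1$ on $H$ with derivatives bounded on bounded sets; no more smoothness will be used. Every nontrivial solution lies in $\mathcal{M}_\beta$, and adding the two constraints gives $E_\beta(u,v)=\frac1N\|(u,v)\|^2$ on $\mathcal{M}_\beta$. Because $\beta<0$, each component of a pair in $\mathcal{M}_\beta$ satisfies the hypothesis of Lemma~\ref{lem:lower}:
\begin{equation}\label{eq:half}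
Nb_1\le q_1(u)\le\mu_1|u|_{2^*}^{2^*},\qquad Nb_2\le q_2(v)\le\mu_2|v|_{2^*}^{2^*}\qquad\text{on }\mathcal{M}_\beta .
\end{equation}
In particular $\mathcal{M}_\beta$ is closed in $H$.

\begin{proposition}\label{prop:nehari}
Let $N\ge4$ and $\beta<0$. Then $m_\beta<\min\{T_1,T_2\}$, and every least energy solution of \eqref{eq:system} has energy $m_\beta$.
\end{proposition}

\begin{proof}
\emph{Step 1: $m_\beta<T_1$.} For fixed $\beta$ no hole is needed: we let a bubble overlap a ground state $u_0$ of the first problem. Let $B_r(x_0)\subset\Omega$, $V_\varepsilon=V_{\varepsilon,r,x_0}$ and $\kappa=\sup_{B_r(x_0)}u_0$. Since $U_{\varepsilon,x_0}^p=\varepsilon^{-N/2}(1+|y-x_0|^2/\varepsilon^2)^{-N/2}$, \eqref{eq:logint} gives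
\begin{equation}\label{eq:overlap}
D_\varepsilon:=\int_\Omega u_0^pV_\varepsilon^p\le\kappa^p\varepsilon^{N/2}\big(\omega_N+N\omega_N\log(r/\varepsilon)\big)\to0 .
\end{equation}
For $t,s>0$ the pair $(tu_0,sV_\varepsilon)$ lies in $\mathcal{M}_\beta$ if and only if
\[
q_1(u_0)(t^2-t^{2^*})+\delta\,t^ps^p=0,\qquad as^2-\mu_2bs^{2^*}+\delta\,t^ps^p=0,
\]
with $(a,b,\delta)=(q_2(V_\varepsilon),|V_\varepsilon|_{2^*}^{2^*},|\beta|D_\varepsilon)$. By Lemma~\ref{lem:bubble} these parameters converge to $(a_0,b_0,0)=(|\nabla U|_2^2,|U|_{2^*}^{2^*},0)$. There the system has the solution $(1,s_0)$ with $s_0^{2^*-2}=N(N-2)/\mu_2$, and its Jacobian matrix in $(t,s)$ is diagonal with nonzero entries $(2-2^*)q_1(u_0)$ and $(2-2^*)a_0s_0$. The implicit function theorem gives solutions $(t_\varepsilon,s_\varepsilon)\to(1,s_0)$. For small $\varepsilon$ we have $t_\varepsilon^ps_\varepsilon^p\le2s_0^p$, so with $C_*=4s_0^p/2^*$, which depends only on $N$ and $\mu_2$,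
\[
m_\beta\le J_1(t_\varepsilon u_0)+J_2(s_\varepsilon V_\varepsilon)+\frac2{2^*}|\beta|t_\varepsilon^ps_\varepsilon^pD_\varepsilon\le b_1+I_2(V_\varepsilon)+C_*|\beta|D_\varepsilon .
\]
If $N\ge5$, then $D_\varepsilon=o(\varepsilon^2)$ and $\varepsilon^{N-2}=o(\varepsilon^2)$, so \eqref{eq:bubble} gives $m_\beta\le T_1-c|\lambda_2|\varepsilon^2+o(\varepsilon^2)<T_1$. If $N=4$, gain and overlap have the same order: by \eqref{eq:bubble} and \eqref{eq:overlap},
\[
m_\beta\le T_1-\big(c|\lambda_2|-4\omega_4C_*|\beta|\kappa^2\big)\varepsilon^2\log\frac1\varepsilon+O(\varepsilon^2),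
\]
where $c$ and $C_*$ do not depend on $x_0,r$, while the last term may. As $u_0$ is continuous on $\overline\Omega$ and vanishes on $\partial\Omega$, we first choose $B_r(x_0)$ so close to $\partial\Omega$ that the coefficient in parentheses is positive, and then let $\varepsilon\to0$. Thus $m_\beta<T_1$, and $m_\beta<T_2$ by exchanging the indices. In particular $\mathcal{M}_\beta\ne\emptyset$.

\emph{Step 2: a minimizing Palais--Smale sequence.} Ekeland's variational principle states that for a continuous function $f$, bounded below on a complete metric space, there are points $w_n$ with $f(w_n)\to\inf f$ and $f(w)\ge f(w_n)-\frac1n\operatorname{dist}(w,w_n)$ for all $w$. We apply it to $E_\beta$ on $\mathcal{M}_\beta$ and obtain $w_n=(u_n,v_n)$, bounded because $\|w_n\|^2=NE_\beta(w_n)$. The inequality is available only for competitors in $\mathcal{M}_\beta$, so we have to project an arbitrary variation back onto $\mathcal{M}_\beta$, with bounds uniform in $n$. Let $k_n=p|\beta|\int|u_n|^p|v_n|^p$, $x_n=(2p-2)q_1(u_n)$,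 $y_n=(2p-2)q_2(v_n)$. Differentiating $G_1(tu_n,sv_n)=t^2q_1(u_n)-t^{2p}\mu_1|u_n|_{2^*}^{2^*}+t^ps^pk_n/p$ at $(1,1)$ and substituting $\mu_1|u_n|_{2^*}^{2^*}=q_1(u_n)+k_n/p$, we find $\partial_tG_1=-(x_n+k_n)$ and $\partial_sG_1=k_n$. The same computation for $G_2$ gives the Jacobian matrix
\[
A_n=\begin{pmatrix}-(x_n+k_n)&k_n\\ k_n&-(y_n+k_n)\end{pmatrix},\qquad \det A_n=x_ny_n+k_n(x_n+y_n)\ge(2p-2)^2N^2b_1b_2,
\]
by \eqref{eq:half} and $k_n\ge0$; this is again the sign of $\beta$. The entries of $A_n$ are bounded, hence so are those of $A_n^{-1}$. Let $\varphi=(\varphi_1,\varphi_2)\in H$ with $\|\varphi\|=1$. The implicit function theorem gives $C^1$ functions $t(\tau),s(\tau)$ near $\tau=0$ with $t(0)=s(0)=1$ and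
\[
w(\tau)=\big(t(\tau)(u_n+\tau\varphi_1),\,s(\tau)(v_n+\tau\varphi_2)\big)\in\mathcal{M}_\beta .
\]
The vector $(t'(0),s'(0))$ is the image of $(G_1'(w_n)\varphi,G_2'(w_n)\varphi)$ under $-A_n^{-1}$, so $w'(0)=(t'(0)u_n,s'(0)v_n)+\varphi$ has norm at most $C$, uniformly in $n$ and $\varphi$. Since $E_\beta'(w_n)$ vanishes on $(u_n,0)$ and $(0,v_n)$, dividing Ekeland's inequality by $\tau>0$ and letting $\tau\to0$ gives $E_\beta'(w_n)\varphi=E_\beta'(w_n)w'(0)\ge-C/n$. As $\varphi$ is an arbitrary unit vector, $E_\beta'(w_n)\to0$.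

\emph{Step 3: the limit.} Along a subsequence $w_n\rightharpoonup(u,v)$ weakly and a.e. The four nonlinear terms in \eqref{eq:system}, evaluated at $w_n$, are continuous functions of $(u_n,v_n)$ bounded by $C(|u_n|+|v_n|)^{2^*-1}$. They are thus bounded in $L^{2^*/(2^*-1)}$, converge a.e., and hence weakly. So $E_\beta'(u,v)=0$. If $v=0$, then \eqref{eq:half} and Lemma~\ref{lem:lower} give $m_\beta=\lim\frac1N(q_1(u_n)+q_2(v_n))\ge b_1+\sigma_2=T_1$, against Step~1; if $u=0$, they give $m_\beta\ge T_2$. Therefore $(u,v)$ is a nontrivial solution, it lies in $\mathcal{M}_\beta$, and $E_\beta(u,v)=\frac1N\|(u,v)\|^2\le\liminf\frac1N\|w_n\|^2=m_\beta$. Since all nontrivial solutions lie in $\mathcal{M}_\beta$, the least energy is $m_\beta$.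
\end{proof}

\begin{proposition}\label{prop:limit}
Let $N\ge4$, $\beta_n\to-\infty$, let $(u_n,v_n)$ be positive least energy solutions and $m_n=E_{\beta_n}(u_n,v_n)$. Then $m_n\le m_\infty\le\min\{T_1,T_2\}$ and $m_n\to m_\infty$. If a subsequence satisfies \textup{(A1)}, then $m_\infty=T_1$; if a subsequence satisfies \textup{(A2)}, then $m_\infty=T_2$; if a subsequence satisfies \textup{(A3)}, then $m_\infty$ is attained at $(u_\infty,v_\infty)$.
\end{proposition}

\begin{proof}
Let $(u,v)$ be segregated and choose $t,s>0$ with $tu\in\mathcal{N}_1$, $sv\in\mathcal{N}_2$. The coupling term vanishes, so $(tu,sv)\in\mathcal{M}_{\beta_n}$ and $E_{\beta_n}(tu,sv)=I_1(u)+I_2(v)$. With Propositions~\ref{prop:nehari} and~\ref{prop:model} this gives $m_n=m_{\beta_n}\le m_\infty\le\min\{T_1,T_2\}$.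

Recall $m_n=\frac1N(q_1(u_n)+q_2(v_n))$. Along a subsequence satisfying (A1), \eqref{eq:half} and Lemma~\ref{lem:lower} give $\liminf m_n\ge b_1+\sigma_2$, so $T_1\le\liminf m_n\le\limsup m_n\le m_\infty\le T_1$, and all these numbers are equal. For (A2) the same holds with $T_2$. Under (A3), testing the scalar equations with $u_\infty$ and $v_\infty$ shows $u_\infty\in\mathcal{N}_1$ and $v_\infty\in\mathcal{N}_2$; the pair is segregated, and strong convergence gives $m_n\to I_1(u_\infty)+I_2(v_\infty)\ge m_\infty$, so equality holds. In each case $m_n\to m_\infty$ along the subsequence. By Theorem~\ref{thm:known} every subsequence has a further subsequence of one of the three types, so the whole sequence converges.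
\end{proof}

\section{The cost of vanishing on a set}\label{sec:hole}

The first lower bound is the counterpart of the term $R^N$ in \eqref{eq:model}. It holds for holes of arbitrary shape and position, and depends only on their volume. Here $\{u=0\}$ denotes a subset of $\Omega$.

\begin{proposition}\label{prop:hole}
Let $N\ge4$. There is $c_0>0$, depending only on $N,\Omega,\lambda_1,\mu_1$, such that
\[
I_1(u)-b_1\ge c_0\,|\{u=0\}|\qquad\text{for all }u\in H^1_0(\Omega)\setminus\{0\}.
\]
\end{proposition}

One would like to argue that a function with small energy excess is close to a ground state $u_0$, that $u_0\ge cd$ in $\Omega$, and that Hardy's inequality applied to $u-u_0$ controls the zero set. This would need the excess to dominate the squared distance to the set of ground states, hence information on their nondegeneracy, which we do not have. We use instead the elementary fact that the excess of a $C^2$ functional over its infimum dominates the squared norm of its gradient $z$. The role of $u_0$ is then taken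 by $u-z$, which turns out to be superharmonic.

\begin{proof}
Replacing $u$ by the multiple of $|u|$ that lies in $\mathcal{N}_1$ changes neither side, so let $0\le u\in\mathcal{N}_1$ and $D=J_1(u)-b_1\ge0$. All constants depend only on $N,\Omega,\lambda_1,\mu_1$. Let $z\in H^1_0(\Omega)$ be defined by
\[
\int_\Omega\nabla z\cdot\nabla\varphi=J_1'(u)\varphi\qquad\text{for all }\varphi\in H^1_0(\Omega).
\]

\emph{Step 1: if $D\le1$, then $D\ge c_1|\nabla z|_2^2$.} We have $Nb_1\le q_1(u)=\mu_1|u|_{2^*}^{2^*}\le N(b_1+1)$. So $|\nabla u|_2\le C$, $|u|_{2^*}\ge1/C$, and $|\nabla z|_2\le C$ since $J_1'$ is bounded on bounded sets. From $|u-\tau z|_{2^*}\ge|u|_{2^*}-\tau S^{-1/2}|\nabla z|_2$ we obtain constants $\tau_0,K>0$ with $u-\tau z\in X_K$ for $0\le\tau\le\tau_0$. By Lemma~\ref{lem:C2}, $I_1'(u)z=J_1'(u)z=|\nabla z|_2^2$ and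
\[
b_1\le I_1(u-\tau z)\le I_1(u)-\tau|\nabla z|_2^2+C_K\tau^2|\nabla z|_2^2 .
\]
For $\tau=\min\{\tau_0,1/(2C_K)\}$ this gives $D\ge\frac\tau2|\nabla z|_2^2$.

\emph{Step 2: a barrier.} Let $h=u-z\in H^1_0(\Omega)$. By the definition of $z$, $\int\nabla h\cdot\nabla\varphi=\int(\mu_1u^{2^*-1}-\lambda_1u)\varphi$ for all $\varphi$, and since $\lambda_1<0$ and $u\ge0$,
\[
-\Delta h=\mu_1u^{2^*-1}+|\lambda_1|u\ \ge\ g_u:=|\lambda_1|\min\{u,1\}\ \ge\ 0 .
\]
The right side of the equation lies only in $L^{2N/(N+2)}$, which gives no pointwise control of $h$; the truncation $g_u$ is bounded. Let $h_u\in H^1_0(\Omega)\cap C^1(\overline\Omega)$ solve $-\Delta h_u=g_u$. Testing $-\Delta(h-h_u)\ge0$ with the negative part of $h-h_u$ gives $h\ge h_u$ a.e. We claim that there are $\eta_0\in(0,1]$ and $c_2>0$ such that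
\begin{equation}\label{eq:barrier}
h_u\ge c_2\,d\ \text{ in }\Omega\qquad\text{whenever }0\le u\in\mathcal{N}_1\text{ and }J_1(u)-b_1\le\eta_0 .
\end{equation}
Otherwise there are $0\le u_k\in\mathcal{N}_1$ and $x_k\in\Omega$ with $J_1(u_k)\le b_1+\frac1k$ and $h_{u_k}(x_k)<d(x_k)/k$. By Lemma~\ref{lem:compact}, along a subsequence $u_k\to\bar u$ in $H^1_0(\Omega)$, where $\bar u\in C^1(\overline\Omega)$ is a positive ground state. Since $|g_{u_k}-g_{\bar u}|\le|\lambda_1|\min\{|u_k-\bar u|,1\}$, we have $|g_{u_k}-g_{\bar u}|_s^s\le|\lambda_1|^s|u_k-\bar u|_1\to0$ for every $s<\infty$, and with $s>N$ it follows that $h_{u_k}\to\bar h:=h_{\bar u}$ in $C^1(\overline\Omega)$.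

The function $g_{\bar u}$ is Lipschitz and positive in $\Omega$, so $\bar h\in C^2(\Omega)\cap C^1(\overline\Omega)$ is superharmonic and not zero. The strong maximum principle gives $\bar h>0$ in $\Omega$, and Hopf's lemma gives $\nabla\bar h(\xi)\cdot\nu(\xi)>0$ at each $\xi\in\partial\Omega$, with $\nu$ the inner normal. By compactness of $\partial\Omega$ and uniform continuity of $\nabla\bar h$ there are $a,\rho>0$ with $\nabla\bar h(y)\cdot\nu(\xi)\ge a$ for $\xi\in\partial\Omega$, $y\in\overline\Omega$, $|y-\xi|<\rho$. If $d(x)<\rho$ and $\xi$ is a nearest boundary point, then $x=\xi+d(x)\nu(\xi)$ and integration along the segment gives $\bar h(x)\ge a\,d(x)$. On the compact set $\{d\ge\rho\}$ the function $\bar h/d$ has a positive minimum. So $\bar h\ge2c\,d$ in $\Omega$ for some $c>0$. By \eqref{eq:lip}, $|h_{u_k}-\bar h|\le c\,d$ for large $k$, hence $h_{u_k}\ge c\,d$, which contradicts the choice of $x_k$. This proves \eqref{eq:barrier}.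

\emph{Step 3: conclusion.} Hardy's inequality on a smooth bounded domain states that $\int_\Omega f^2/d^2\le C_H|\nabla f|_2^2$ for $f\in H^1_0(\Omega)$. Let $D\le\eta_0$. A.e.\ on $\{u=0\}$ we have $-z=h\ge c_2d$, so
\[
c_2^2\,|\{u=0\}|\le\int_\Omega\frac{z^2}{d^2}\le C_H|\nabla z|_2^2\le\frac{C_H}{c_1}D .
\]
If $D\ge\eta_0$, then $D\ge\frac{\eta_0}{|\Omega|}|\{u=0\}|$. Take $c_0=\min\{c_1c_2^2/C_H,\ \eta_0/|\Omega|\}$.
\end{proof}

\begin{remark}\label{rem:hole}
The linear dependence on the volume cannot be improved to a smaller power: the functions $u_R$ in \eqref{eq:holeupper} vanish on a ball of radius $R/2$ and have excess at most $CR^N$. Connectedness of $\Omega$ is essential. On a union of two disjoint unit balls the infimum of $Q_1$ equals its value for one ball, by \eqref{eq:twoballs} below, so a ground state of one ball, extended by zero, has no excess and vanishes on the other ball.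
\end{remark}

\section{The cost of a small support}\label{sec:support}

The second lower bound concerns the component that is close to a bubble. For an arbitrary function there is no given concentration scale $\varepsilon$. It is supplied by the stability theorem of Bianchi and Egnell \cite{BE}: there is $\alpha=\alpha(N)>0$ such that
\begin{equation}\label{eq:BE}
|\nabla w|_2^2-S|w|_{2^*}^2\ge\alpha\inf_{a\in\mathbb{R},\,\varepsilon>0,\,x\in\mathbb{R}^N}|\nabla(w-aU_{\varepsilon,x})|_2^2
\end{equation}
for all $w\in L^{2^*}(\mathbb{R}^N)$ with $\nabla w\in L^2(\mathbb{R}^N)$. The same $\varepsilon$ then bounds the Sobolev deficit from below and the $L^2$ norm, which produces the gain, from above. For $0<\varepsilon<1$ put $\Psi_N(\varepsilon)=\varepsilon^2$ if $N\ge5$ and $\Psi_4(\varepsilon)=\varepsilon^2(1+\log\frac1\varepsilon)$.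

\begin{proposition}\label{prop:support}
Let $N\ge4$. There are $\delta_0,c_3,C_3>0$, depending only on $N$ and $\Omega$, with the following property. Let $w\in H^1_0(\Omega)$ with $|w|_{2^*}=1$ and $\delta:=|\nabla w|_2^2-S\le\delta_0$, and define $R>0$ by $\omega_NR^N=|\{w\ne0\}|$. Then for some $\varepsilon\in(0,1)$
\[
\delta\ge c_3\Big(\frac\varepsilon R\Big)^{N-2},\qquad |w|_2^2\le C_3\big(\Psi_N(\varepsilon)+\delta\big).
\]
\end{proposition}

\begin{proof}
We use the following rearrangement fact. If $f\ge0$ is a nonincreasing function of $|y-x|$ and $|A|=|B|$ with $B=B_\rho(x)$, then $\int_Af\le\int_Bf$; indeed $|A\setminus B|=|B\setminus A|$, and every value of $f$ on $A\setminus B$ is at most every value on $B\setminus A$.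

Since $w\ne0$ vanishes off $\Omega$, it is not a Sobolev extremal, so $\delta>0$. By \eqref{eq:BE} we can write $w=aU_{\varepsilon,x}+\varrho$ with $|\nabla\varrho|_2^2\le2\delta/\alpha$, hence $|\varrho|_{2^*}^2\le2\delta/(\alpha S)$. If $\delta_0\le\alpha S/8$, then $\big||a|\,|U|_{2^*}-1\big|\le|\varrho|_{2^*}\le\frac12$, so $|a|$ lies between two positive constants depending only on $N$.

Let $A=\{w\ne0\}$. Off $A$ the remainder must cancel the tail of the bubble: $\varrho=-aU_{\varepsilon,x}$. By the rearrangement fact, and with $t=R/\varepsilon$,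
\[
\int_{\mathbb{R}^N\setminus A}U_{\varepsilon,x}^{2^*}\ge\int_{|y|>t}(1+|y|^2)^{-N}\,dy\ge N\omega_N\int_{\max\{t,1\}}^\infty\frac{s^{N-1}}{(2s^2)^N}\,ds=\frac{\omega_N}{2^N}\min\{1,t^{-N}\}.
\]
Raising to the power $2/2^*=\frac{N-2}N$, we obtain
\[
\frac{2\delta}{\alpha S}\ge|\varrho|_{2^*}^2\ge a^2\Big(\frac{\omega_N}{2^N}\Big)^{\frac{N-2}N}\min\{1,(\varepsilon/R)^{N-2}\},
\]
that is, $\delta\ge c_3\min\{1,(\varepsilon/R)^{N-2}\}$ with $c_3=c_3(N)$. If $\delta_0<c_3$, the minimum is $(\varepsilon/R)^{N-2}$, which is the first claim. Let $\omega_NR_\Omega^N=|\Omega|$. Then $R\le R_\Omega$ and $\varepsilon^{N-2}\le R_\Omega^{N-2}\delta_0/c_3<1$ after decreasing $\delta_0$.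

By the rearrangement fact for $U_{\varepsilon,x}^2$ on $\Omega$ and H\"older's inequality for $\varrho$,
\[
|w|_2^2\le2a^2\varepsilon^2\int_{|y|<R_\Omega/\varepsilon}(1+|y|^2)^{-(N-2)}\,dy+2|\Omega|^{2/N}|\varrho|_{2^*}^2 .
\]
For $N\ge5$ the integral over $\mathbb{R}^N$ converges, since $2(N-2)>N$. For $N=4$ it is at most $\omega_4+4\omega_4\log\max\{1,R_\Omega/\varepsilon\}\le C(1+\log\frac1\varepsilon)$ by \eqref{eq:logint}.
\end{proof}

\section{Proof of Theorem \ref{thm:A}}\label{sec:A}

The two lower bounds are linked by segregation: the support of the second component is a hole for the first one. This is the only step where $N\le5$ is used.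

\begin{proposition}\label{prop:strict}
Let $N\in\{4,5\}$ and fix $\Omega,\lambda_1,\mu_1,\mu_2$. There is $\ell_*\in(0,\Lambda(\Omega))$ such that for $\lambda_2=-\ell$ with $0<\ell<\ell_*$,
\[
I_1(u)+I_2(v)>T_1\qquad\text{for every segregated pair }(u,v).
\]
\end{proposition}

\begin{proof}
Suppose that $(u,v)$ is segregated and $I_1(u)+I_2(v)\le T_1=b_1+\sigma_2$. Put $D=I_1(u)-b_1\ge0$, $w=v/|v|_{2^*}$, $\delta=|\nabla w|_2^2-S\ge0$ and $\omega_NR^N=|\{v\ne0\}|$. Then $D\le\sigma_2-I_2(v)$, so $0<Q_2(v)=S+\delta-\ell|w|_2^2\le S$. The mean value theorem gives $S^{N/2}-Q^{N/2}\le\frac N2S^{\frac N2-1}(S-Q)$ for $0\le Q\le S$, whence $D\le k(\ell|w|_2^2-\delta)$, that is,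
\begin{equation}\label{eq:budget}
D+k\delta\le k\,\ell\,|w|_2^2,\qquad k=\tfrac12\,\mu_2^{-\frac{N-2}2}S^{\frac{N-2}2}.
\end{equation}
In particular $\delta\le\ell|w|_2^2\le\ell|\Omega|^{2/N}$, so Proposition~\ref{prop:support} applies when $\ell\le\delta_0|\Omega|^{-2/N}$, and provides $\varepsilon\in(0,1)$. Since $u=0$ a.e.\ on $\{v\ne0\}$, Proposition~\ref{prop:hole} gives $D\ge c_0\omega_NR^N$ with $c_0$ independent of $\ell$. If also $C_3\ell\le\frac12$, then \eqref{eq:budget} yields
\[
c_0\omega_NR^N+k\delta\le kC_3\ell\,\Psi_N(\varepsilon)+\frac k2\delta,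
\qquad\text{hence}\qquad
c_0\omega_NR^N+\frac{kc_3}2\Big(\frac\varepsilon R\Big)^{N-2}\le kC_3\ell\,\Psi_N(\varepsilon).
\]
By \eqref{eq:balance}, $\varepsilon^\gamma\le C_4\,\ell\,\Psi_N(\varepsilon)$ with $C_4$ independent of $\ell,u,v$. The quotient $\Psi_N(\varepsilon)\varepsilon^{-\gamma}$ equals $\varepsilon^{1/8}$ for $N=5$ and $\varepsilon^{2/3}(1+\log\frac1\varepsilon)$ for $N=4$; in both cases it is bounded on $(0,1)$ by a constant $C_5$. Thus $1\le C_4C_5\ell$, which is false for $\ell<1/(C_4C_5)$. It suffices to take $\ell_*$ below $\Lambda(\Omega)$, $\delta_0|\Omega|^{-2/N}$, $1/(2C_3)$ and $1/(C_4C_5)$.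
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Write $\lambda_2=-\ell$. We have $T_2-T_1=(\sigma_1-b_1)-(\sigma_2-b_2)$. The number $\sigma_1-b_1$ is positive by Lemma~\ref{lem:bubble} and does not depend on $\ell$. By \eqref{eq:coercive} and the Sobolev inequality, $S(1-\ell/\Lambda(\Omega))\le S_2<S$, so $\sigma_2-b_2\to0$ as $\ell\to0$. Choose $\lambda_*\in(0,\ell_*]$ such that $T_1<T_2$ for $0<\ell<\lambda_*$. For such $\ell$, Proposition~\ref{prop:strict} and $m_\infty\le T_1$ show that $m_\infty$ is not attained, so (A3) never occurs by Proposition~\ref{prop:limit}; and $m_\infty\le T_1<T_2$, so (A2) never occurs. Hence only (A1) occurs. Exchanging the two equations gives the statement for (A2).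
\end{proof}

\section{Thresholds: proof of Theorem \ref{thm:B}}\label{sec:B}

The argument is monotonicity in $\ell=-\lambda_2\in(0,\Lambda(\Omega))$ for fixed $\Omega,\lambda_1,\mu_1,\mu_2$; we indicate the dependence on $\ell$ by a superscript. The level $T_1=b_1+\sigma_2$ does not depend on $\ell$. For each $v\ne0$, $Q_2^\ell(v)$ and hence $I_2^\ell(v)$ are strictly decreasing in $\ell$. So $m_\infty^\ell$ is nonincreasing. Moreover $T_2^\ell=\sigma_1+b_2^\ell$ is strictly decreasing: if $\ell<\ell'$ and $v$ attains $b_2^\ell$ (Lemma~\ref{lem:compact}), then $b_2^{\ell'}\le I_2^{\ell'}(v)<I_2^\ell(v)=b_2^\ell$.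

(i) Let $\ell<\tau_1(\lambda_1)$ and pick $\ell'>\ell$ with $m_\infty^{\ell'}=T_1$. Then $T_1=m_\infty^{\ell'}\le m_\infty^\ell\le T_1$. If $m_\infty^\ell$ were attained at $(u,v)$, we would have $m_\infty^{\ell'}\le I_1(u)+I_2^{\ell'}(v)<I_1(u)+I_2^\ell(v)=T_1$, a contradiction; so (A3) never occurs, by Proposition~\ref{prop:limit}. Also $T_2^\ell>T_2^{\ell'}\ge m_\infty^{\ell'}=T_1=m_\infty^\ell$, so (A2) never occurs.

(ii) If $\ell>\tau_1(\lambda_1)$, then $m_\infty^\ell\ne T_1$, and (A1) never occurs by Proposition~\ref{prop:limit}.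

Statement (iii) is (i) and (ii) with the indices exchanged, and (iv) combines (ii) with the second half of (iii).

For $N=4,5$, Proposition~\ref{prop:strict} gives $m_\infty^\ell\ge T_1$, hence $m_\infty^\ell=T_1$, for $0<\ell<\ell_*$. So $\tau_1(\lambda_1)\ge\ell_*>0$, and $\tau_2(\lambda_2)>0$ by symmetry. Finally let $\mu_1=\mu_2$. Then $\sigma_1=\sigma_2$, and $b_1=b_2^{|\lambda_1|}$. For $\ell>|\lambda_1|$ strict monotonicity gives $b_2^\ell<b_1$, so $m_\infty^\ell\le T_2^\ell<T_1$. Hence $\tau_1(\lambda_1)\le|\lambda_1|$. \qed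

\section{Data for which the phases separate: proof of Theorem \ref{thm:C}}\label{sec:C}

In both parts we make a hole cheap for the first component: in (i) by making its whole energy small, in (ii) by letting the domain degenerate to the disconnected set of Remark~\ref{rem:hole}.

\subsection{Parameters near the first eigenvalue, $N=5$}

Fix $\ell_0\in(0,\Lambda(\Omega))$, let $|\lambda_2|\ge\ell_0$ and put $\eta=\lambda_1+\Lambda(\Omega)>0$. Constants depend on $\Omega,\mu_1,\mu_2$ but not on $\lambda_1,\lambda_2$. Let $\varphi\in C^1(\overline\Omega)$ be a first Dirichlet eigenfunction, $x_0\in\Omega$, and $\chi=\chi_{R,x_0}$ with $B_{2R}(x_0)\subset\Omega$. Testing $-\Delta\varphi=\Lambda(\Omega)\varphi$ with $\chi^2\varphi$ and using $|\nabla(\chi\varphi)|^2=\nabla\varphi\cdot\nabla(\chi^2\varphi)+\varphi^2|\nabla\chi|^2$, we get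
\[
q_1(\chi\varphi)=\eta\int_\Omega\chi^2\varphi^2+\int_\Omega\varphi^2|\nabla\chi|^2\le C(\eta+R^3).
\]
For small $R$ the norm $|\chi\varphi|_{2^*}$ is bounded below, so $I_1(\chi\varphi)\le C(\eta+R^3)^{5/2}$. The point is the power $N/2$: near $Q_1=0$ the cost $R^{N-2}$ of the hole enters the energy as $R^{N(N-2)/2}$. The pair $(\chi\varphi,V_{\varepsilon,R,x_0})$ is segregated, and \eqref{eq:bubble} gives
\[
m_\infty\le\sigma_2+C(\eta+R^3)^{5/2}+C\Big(\frac\varepsilon R\Big)^3-c\,\ell_0\,\varepsilon^2,\qquad \varepsilon\le\frac R2 .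
\]
With $R=\varepsilon^a$ and $\eta=0$ the two costs are $\varepsilon^{15a/2}$ and $\varepsilon^{3(1-a)}$; both are $o(\varepsilon^2)$ when $\frac4{15}<a<\frac13$. For $a=\frac3{10}$ they are $\varepsilon^{9/4}$ and $\varepsilon^{21/10}$. Fix $\varepsilon$ so small that $C\varepsilon^{9/4}+C\varepsilon^{21/10}<c\ell_0\varepsilon^2$. By continuity in $\eta$ there is $\eta_0=\eta_0(\ell_0)>0$ such that $m_\infty<\sigma_2<T_1$ whenever $\eta<\eta_0$ and $|\lambda_2|\ge\ell_0$. Thus $\tau_1(\lambda_1)\le\ell_0$ for $\lambda_1<-\Lambda(\Omega)+\eta_0$, and since $\ell_0$ is arbitrary, $\tau_1(\lambda_1)\to0$. The same holds for $\tau_2$. If both $\lambda_1,\lambda_2$ are close enough to $-\Lambda(\Omega)$, then $\tau_1(\lambda_1),\tau_2(\lambda_2)\le\frac12\Lambda(\Omega)<|\lambda_1|,|\lambda_2|$, and Theorem~\ref{thm:B}(iv) shows that only (A3) occurs. This proves (i).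

\begin{remark}
For $N=4$ and $\eta=0$ the same construction bounds $m_\infty-\sigma_2$ by $CR^4+C(\varepsilon/R)^2-c\ell_0\varepsilon^2\log\frac R{2\varepsilon}$, which is positive for all small $R$ and all $\varepsilon\le R/2$. Indeed, put $\rho=2\varepsilon/R$. If $\log\frac1\rho\le C/(c\ell_0R^2)$, the second term absorbs the third. Otherwise the third term is at most $\frac14c\ell_0R^2\rho\le\frac14c\ell_0R^2e^{-C/(c\ell_0R^2)}$, which is smaller than $CR^4$ for small $R$.
\end{remark}

\subsection{Dumbbell domains, $N\ge4$}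

Let $\mu_1=\mu_2=1$, let $B$ be the unit ball, and let $B',B''$ be the open unit balls centered at $-2e_1$ and $2e_1$. The set $K=\overline{B'}\cup\overline{B''}\cup[-e_1,e_1]$ is compact and connected. For $k\ge1$ let $\Omega_k$ be a smooth bounded domain with
\[
K\subset\Omega_k\subset\{x:\ \operatorname{dist}(x,K)<1/k\};
\]
for instance, take $f\in C_c^\infty$ supported in the set on the right with $f=1$ on $K$, a regular value $t\in(0,1)$ of $f$ given by Sard's theorem, and the component of $\{f>t\}$ that contains $K$. Fix $\lambda\in(-\Lambda(B),0)$ and put $q(w)=\int(|\nabla w|^2+\lambda w^2)$ and $S_\lambda(A)=\inf\{q(w)/|w|_{2^*}^2:\ w\in H^1_0(A)\setminus\{0\}\}$. By Lemmas~\ref{lem:bubble} and~\ref{lem:compact} applied in $B$, $S_\lambda(B)$ is attained and $0<S_\lambda(B)<S$. If $w=w'+w''$ with $w'\in H^1_0(B')$ and $w''\in H^1_0(B'')$, then $|\nabla w|_2^2\ge\Lambda(B)|w|_2^2$ and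
\begin{equation}\label{eq:twoballs}
q(w)\ge S_\lambda(B)\big(|w'|_{2^*}^2+|w''|_{2^*}^2\big)\ge S_\lambda(B)|w|_{2^*}^2 .
\end{equation}

\emph{Weak limits.} Let $w_k\in H^1_0(\Omega_k)$ be bounded in $H^1(\mathbb{R}^N)$ with $w_k\rightharpoonup w$. All supports lie in a fixed ball, so $w_k\to w$ in $L^2$ and, along a subsequence, a.e. A point off $K$ lies outside $\Omega_k$ for large $k$, and $K\setminus(B'\cup B'')$ is a null set; so $w=0$ a.e.\ off $B'\cup B''$. The closed balls are disjoint, so multiplying by a smooth function equal to $1$ near $\overline{B'}$ and to $0$ near $\overline{B''}$ splits $w=w'+w''$ with $w',w''\in H^1(\mathbb{R}^N)$ vanishing off $B'$ and $B''$. Then $w'\in H^1_0(B')$, since the dilates $w'(-2e_1+s(\cdot+2e_1))$, $s>1$, have compact support in $B'$ and converge to $w'$ in $H^1$ as $s\downarrow1$; likewise $w''\in H^1_0(B'')$.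

\emph{$\Lambda(\Omega_k)\to\Lambda(B)$.} Since $B'\subset\Omega_k$, $\Lambda(\Omega_k)\le\Lambda(B)$. First eigenfunctions $\varphi_k$ with $|\varphi_k|_2=1$ are bounded in $H^1$; any weak limit $\varphi$ of a subsequence has $|\varphi|_2=1$ and splits as above, so $\liminf|\nabla\varphi_k|_2^2\ge|\nabla\varphi|_2^2\ge\Lambda(B)$ along it. Consequently there are $k_0$ and $c>0$ such that $\lambda>-\Lambda(\Omega_k)$ and, by \eqref{eq:coercive}, $q(w)\ge c|\nabla w|_2^2$ on $H^1_0(\Omega_k)$ for all $k\ge k_0$.

\emph{$S_\lambda(\Omega_k)\to S_\lambda(B)$.} Again $S_\lambda(\Omega_k)\le S_\lambda(B)$. Let $w_k$ be minimizers for $S_\lambda(\Omega_k)$ with $|w_k|_{2^*}=1$, $k\ge k_0$. They are bounded in $H^1$ by the uniform coercivity. Along a subsequence with $w_k\rightharpoonup w$ weakly and a.e., \eqref{eq:twoballs}, the Sobolev inequality and $S>S_\lambda(B)$ give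
\[
S_\lambda(\Omega_k)=q(w)+|\nabla(w_k-w)|_2^2+o(1)\ge S_\lambda(B)\big(|w|_{2^*}^2+|w_k-w|_{2^*}^2\big)+o(1)\ge S_\lambda(B)+o(1),
\]
where the last step is the use of the Brezis--Lieb lemma made after \eqref{eq:split}. Every subsequence has such a further subsequence, so the whole sequence converges.

\emph{Conclusion.} Take $\Omega=\Omega_k$ and $\lambda_1=\lambda_2=\lambda$. Ground states of $B'$ and $B''$, extended by zero, form a segregated pair, so $m_\infty\le\frac2NS_\lambda(B)^{N/2}$. On the other hand,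
\[
T_1=T_2=\frac1N\big(S_\lambda(\Omega_k)^{N/2}+S^{N/2}\big)\ \longrightarrow\ \frac1N\big(S_\lambda(B)^{N/2}+S^{N/2}\big)>\frac2NS_\lambda(B)^{N/2}.
\]
For large $k$ we have $m_\infty<\min\{T_1,T_2\}$, so (A1) and (A2) never occur by Proposition~\ref{prop:limit}. This proves (ii) and completes the proof of Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{9}

\bibitem{BE} Bianchi and Egnell, J. Funct. Anal. 100 (1991).

\bibitem{CZ} Zhijie Chen and Wenming Zou, \emph{Positive Least Energy Solutions and Phase Separation for Coupled Schr\"odinger Equations with Critical Exponent: Higher Dimensional Case}, arXiv:1209.2522 (2012).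

\end{thebibliography}
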